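\title{A Fr\'echet--Lie group without an exponential map}

\begin{abstract}
We construct an abelian Lie group modeled on a nuclear Fr\'echet space, with a single global chart, whose Lie algebra contains a vector that is not the velocity of any one-parameter subgroup, even a local one. Hence a Fr\'echet--Lie group need not admit an exponential map. The group is the space of real sequences of subexponential growth with the law $w*v=w\sqrt{1+v^2}+v\sqrt{1+w^2}$. For the same law on weighted spaces of functions on a set we give a criterion, in terms of the weights, for the existence of the exponential map. The criterion is equivalent to regularity in Milnor's sense, and when it fails the velocities of one-parameter subgroups form a meager subspace of the Lie algebra.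
\end{abstract}

\section{Introduction}\label{sec:intro}

All vector spaces are real, and $\mathbb N=\{1,2,\dots\}$. A \emph{Fr\'echet space} is a complete Hausdorff topological vector space whose topology is defined by a sequence of seminorms. Let $E,F$ be Fr\'echet spaces and $U\subset E$ open. A map $f:U\to F$ is \emph{smooth} if the iterated directional derivatives
\[
d^0f=f,\qquad d^{j+1}f(x)(h_1,\dots,h_{j+1})=\frac{d}{dt}\Big|_{t=0}\,d^jf(x+th_{j+1})(h_1,\dots,h_j)
\]
all exist and each $d^jf:U\times E^j\to F$ is continuous. This is smoothness in the Michal--Bastiani sense; on Fr\'echet spaces it agrees with the other usual notions. A \emph{Fr\'echet--Lie group} is a group $G$ that is a smooth manifold modeled on a Fr\'echet space, with smooth multiplication and inversion. Its Lie algebra is $\mathfrak g=T_eG$, with the bracket of left-invariant vector fields. A \emph{one-parameter subgroup with velocity} $X\in\mathfrak g$ is a smooth homomorphism $\gamma:\mathbb R\to G$ with $\gamma'(0)=X$. We say that $G$ \emph{admits an exponential map} if every $X\in\mathfrak g$ is the velocity of a one-parameter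 subgroup $\gamma_X$ and the map $\exp:\mathfrak g\to G$, $\exp(X)=\gamma_X(1)$, is smooth.

\medskip
\noindent\textbf{Problem.} \emph{Does every Fr\'echet--Lie group admit an exponential map?}
\medskip

This is posed as an open problem in \cite{Pestov}, with the remark that the difficulty is already present for groups modeled on nuclear Fr\'echet spaces.

Let $\lambda_g$ denote left translation by $g$. Differentiating $\gamma(t+t')=\gamma(t)\gamma(t')$ at $t'=0$ gives
\begin{equation}\label{eq:ode}
\gamma'(t)=T_e\lambda_{\gamma(t)}X,\qquad \gamma(0)=e ,
\end{equation}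
so a one-parameter subgroup is an integral curve of a left-invariant vector field. If the model space is a Banach space, Picard iteration solves \eqref{eq:ode} for small $t$, smoothly in $X$, and the group law extends the solution to $\mathbb R$. In a Fr\'echet space there is no single norm in which to run the iteration, and even a continuous linear vector field may have no integral curve through a given point (Section~\ref{sec:idea} contains an example). Left-invariant fields, however, are special, since translations make every point look like $e$. One could therefore guess that \eqref{eq:ode} is always solvable, at least for an abelian group diffeomorphic to its model space: in finite dimensions such a group is isomorphic to $(\mathfrak g,+)$ through $\exp$. The guess is wrong. Below, all operations on sequences and functions, including $\sqrt{\,\cdot\,}$, $\sinh$, $|\cdot|$ and inequalities, are pointwise.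

\begin{theorem}\label{thm:A}
Let $E$ be the space of real sequences of subexponential growth,
\[
E=\Big\{w\in\mathbb R^{\mathbb N}:\ \|w\|_k:=\sup_{n\ge1}|w_n|e^{-n/k}<\infty\ \text{ for all }k\in\mathbb N\Big\},
\]
with the norms $\|\cdot\|_k$, and put
\begin{equation}\label{eq:law}
w*v=w\sqrt{1+v^2}+v\sqrt{1+w^2}.
\end{equation}
Then $E$ is a nuclear Fr\'echet space, and $G=(E,*)$ is an abelian Fr\'echet--Lie group with global chart $\mathrm{id}:G\to E$ and Lie algebra $T_0G=E$. The vector $X=(n^2)_n\in E$ is not the velocity of a one-parameter subgroup, nor of a local one: there is no $r>0$ and no curve $\gamma:(-r,r)\to G$, differentiable at $0$ with $\gamma'(0)=X$, such that $\gamma(t+t')=\gamma(t)*\gamma(t')$ whenever $t,t',t+t'\in(-r,r)$. Hence $G$ does not admit an exponential map. Precisely, $X\in E$ is the velocity of a one-parameter subgroup if and only if $X_n/n\to0$, and the set of such $X$ is a meager linear subspace of $E$.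
\end{theorem}

Thus the Problem has a negative answer, already for a group that is abelian, contractible and modeled on a nuclear space. Non-abelian examples follow.

\begin{corollary}\label{cor:product}
Let $G$ be as in Theorem~\ref{thm:A} and let $H$ be any Fr\'echet--Lie group, for instance $H=SU(2)$. Then $G\times H$ does not admit an exponential map.
\end{corollary}

\begin{proof}
The projection to $G$ of a one-parameter subgroup of $G\times H$ with velocity $((n^2)_n,0)$ would be a one-parameter subgroup of $G$ with velocity $(n^2)_n$.
\end{proof}

The law \eqref{eq:law} makes sense on many function spaces, and one can decide exactly on which of them the exponential map exists. Let $I\ne\emptyset$ be a set and let $A=(a_k)_{k\in\mathbb N}$ be a sequence of \emph{weights} $a_k:I\to[0,\infty)$ with $a_k\le a_{k+1}$, with $\sup_ka_k(i)>0$ for each $i\in I$, and with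
\begin{itemize}
\item[(M)] for every $k$ there are $l\ge k$ and $C>0$ such that $a_k\le C\,a_l^2$.
\end{itemize}
Put
\[
E_A=\Big\{x:I\to\mathbb R\ :\ \|x\|_k:=\sup_{i\in I}a_k(i)|x(i)|<\infty\ \text{ for all }k\Big\},\qquad G_A=(E_A,*),
\]
with $*$ given by \eqref{eq:law}. Theorem~\ref{thm:A} is the case $I=\mathbb N$, $a_k(n)=e^{-n/k}$, where (M) holds because $a_k=a_{2k}^2$.

We also recall a property stronger than the existence of $\exp$, in which the constant $X$ of \eqref{eq:ode} is replaced by a curve. The \emph{left logarithmic derivative} of a smooth curve $\eta:[0,1]\to G$ is the curve $\xi:[0,1]\to\mathfrak g$ defined by $\eta'(t)=T_e\lambda_{\eta(t)}\xi(t)$. The group $G$ is \emph{regular in Milnor's sense} if every $\xi\in C^\infty([0,1],\mathfrak g)$ is the left logarithmic derivative of a unique smooth curve $\eta_\xi$ with $\eta_\xi(0)=e$, and the map $\xi\mapsto\eta_\xi(1)$ is smooth from $C^\infty([0,1],\mathfrak g)$, with the Fr\'echet topology of uniform convergence of all derivatives, to $G$.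

\begin{theorem}\label{thm:B}
Let $E=E_A$. Then $G_A$ is an abelian Fr\'echet--Lie group with global chart $\mathrm{id}$ and Lie algebra $E$. The set of velocities of one-parameter subgroups of $G_A$ is
\[
D=\{X\in E:\ \sinh X\in E\},
\]
and $D$ is a linear subspace. The following are equivalent:
\begin{itemize}
\item[(i)] $G_A$ admits an exponential map;
\item[(ii)] $D=E$;
\item[(iii)] for every $k$ there are $l\ge k$ and $\varepsilon>0$ such that $a_k\sinh(\varepsilon/a_l)$ is bounded on $\{i\in I:a_k(i)>0\}$;
\item[(iv)] $G_A$ is regular in Milnor's sense.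
\end{itemize}
If these conditions fail, $D$ is meager in $E$. In all cases $\operatorname{arsinh}:G_A\to(E,+)$ is a smooth injective homomorphism whose differential at every point is a topological isomorphism, and its image is $D$.
\end{theorem}

The last sentence says that $G_A$ always has a logarithm. What can fail is its surjectivity: when (i)--(iv) fail, $\operatorname{arsinh}$ has invertible differential everywhere and its image contains no nonempty open set, so the conclusion of the inverse function theorem is false for it at every point.

Section~\ref{sec:idea} explains the construction. Section~\ref{sec:spaces} treats smoothness of maps $x\mapsto\varphi\circ x$ on $E_A$, and Section~\ref{sec:group} the group $G_A$ and its one-parameter subgroups. Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Sections~\ref{sec:A} and~\ref{sec:B}. Section~\ref{sec:examples} tests condition (iii) on examples.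

\section{The idea}\label{sec:idea}

\subsection*{One coordinate}
On $\mathbb R$ define
\begin{equation}\label{eq:diamond}
x\diamond y=\sinh(\operatorname{arsinh}x+\operatorname{arsinh}y)=x\sqrt{1+y^2}+y\sqrt{1+x^2};
\end{equation}
the second equality is the addition formula for $\sinh$ together with $\cosh(\operatorname{arsinh}y)=\sqrt{1+y^2}$. Then $(\mathbb R,\diamond)$ is the group $(\mathbb R,+)$ read in the coordinate $\sinh$, with unit $0$ and inverse $-x$. Equation \eqref{eq:ode} becomes $\gamma'=\sqrt{1+\gamma^2}\,X$, $\gamma(0)=0$, with solution $\gamma(t)=\sinh(tX)$. The point is a difference in growth. Since $\sqrt{1+y^2}\le1+|y|$,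
\[
|x\diamond y|\le|x|+|y|+2|xy| ,
\]
so the group law grows like a product, while the exponential map $\sinh$ grows exponentially. In one coordinate, or finitely many, this is harmless. But a space of sequences that is closed under products and not under exponentials will carry the law $\diamond$, coordinate by coordinate, and not its exponential map.

The space $E$ of Theorem~\ref{thm:A} is of this kind: $\|xy\|_k\le\|x\|_{2k}\|y\|_{2k}$, while $(n^2)_n\in E$ and $(e^{tn^2})_n\notin E$ for $t>0$. The failure is visible on the coordinate axes. Let $\delta_n$ be the $n$-th unit sequence. The vector $n^2\delta_n$ is the velocity of the one-parameter subgroup $t\mapsto\sinh(tn^2)\delta_n$. As $n\to\infty$,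
\[
\|n^2\delta_n\|_k=n^2e^{-n/k}\to0\quad\text{for all }k,\qquad \|\sinh(tn^2)\delta_n\|_1=e^{-n}|\sinh(tn^2)|\to\infty\quad\text{for all }t\ne0 .
\]
The velocities tend to $0$ so fast that their sum $X=(n^2)_n$ lies in $E$, while a subgroup with velocity $X$ would need the $n$-th coordinate $\sinh(tn^2)$ for all $n$ at once.

\subsection*{Where the law comes from}
The constant sequence $1$ belongs to $E$, so $E$ is a unital algebra with continuous multiplication. For $X=(n^2)_n$, the continuous linear vector field $u\mapsto Xu$ has no integral curve through $1$ for positive time, since its coordinates would be $e^{tn^2}$. This field is invariant under multiplication by units of $E$, so the unit group is a first candidate for a counterexample. But the unit group is not open in $E$: the sequences $1-\delta_n$ are not invertible and tend to $1$. It does not inherit a chart from $E$.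

A chart must control $u$ and $u^{-1}$ together. Let $P$ be the group of positive sequences $u$ with $u,u^{-1}\in E$. The map $u\mapsto w=\frac12(u-u^{-1})$ sends $P$ into $E$, and it is a bijection onto $E$: the only positive solution is $u=w+\sqrt{1+w^2}$, with $u^{-1}=\sqrt{1+w^2}-w$, and both are bounded by $1+2|w|\in E$. If $u=e^y$ then $w=\sinh y$, so by \eqref{eq:diamond} multiplication in $P$ becomes the law $*$. Thus $G$ is the group of positive units of $E$ in the chart $u\mapsto\frac12(u-u^{-1})$. The other evident chart, $u\mapsto\log u=\operatorname{arsinh}w$, identifies $P$ with the additive group of the smaller space $D$. As an abstract group $G$ is $(D,+)$; the first chart gives it the larger tangent space $E$.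

What has to be proved is that $*$ is smooth. Writing $s(x)=\sqrt{1+x^2}-1$, we have
\begin{equation}\label{eq:law2}
w*v=w+v+w\,s(v)+v\,s(w),
\end{equation}
so the question reduces to the smoothness of multiplication and of $w\mapsto s(w)$.

\section{Weighted spaces and superposition operators}\label{sec:spaces}

We use the following standard facts of calculus in Fr\'echet spaces. Compositions of smooth maps are smooth and the chain rule holds. Continuous multilinear maps are smooth. A curve $c:J\to E$ on an interval is smooth if and only if all derivatives $c',c'',\dots$ exist in $E$ (one-sided at endpoints), and $(\ell\circ c)'=\ell\circ c'$ for a continuous linear map $\ell$. A continuous curve $\xi:[0,1]\to E$ has a Riemann integral, $t\mapsto\int_0^t\xi$ has derivative $\xi$, and $p(\int_0^1\xi)\le\sup_tp(\xi(t))$ for every continuous seminorm $p$. Finally, by Baire's theorem a Fr\'echet space is not \emph{meager} in itself, that is, not a countable union of nowhere dense sets.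

From now on $A=(a_k)$ is as in the introduction, $E=E_A$, and $\delta_i$ is the indicator function of $\{i\}$.

\begin{lemma}\label{lem:E}
$E$ is a Fr\'echet space, the sets $\{\|x\|_l\le\varepsilon\}$ form a base of neighborhoods of $0$, the evaluations $x\mapsto x(i)$ are continuous, and $\delta_i\in E$. Moreover:
\begin{itemize}
\item[(a)] \emph{(Solidity)} if $x\in E$ and $|y|\le|x|$, then $y\in E$ and $\|y\|_k\le\|x\|_k$;
\item[(b)] \emph{(Bounded multipliers)} if $b:I\to\mathbb R$ is bounded and $x\in E$, then $\|bx\|_k\le\sup|b|\cdot\|x\|_k$;
\item[(c)] \emph{(Products)} if $l,C$ belong to $k$ as in \emph{(M)}, then $\|xy\|_k\le C\|x\|_l\|y\|_l$. Hence multiplication $E\times E\to E$ is continuous and bilinear, so smooth.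
\end{itemize}
\end{lemma}

\begin{proof}
The seminorms increase with $k$, which gives the base of neighborhoods. Given $i$, choose $m$ with $a_m(i)>0$; then $|x(i)|\le\|x\|_m/a_m(i)$. So evaluations are continuous and $E$ is Hausdorff. A Cauchy sequence $(x_\nu)$ therefore converges pointwise to some $x$. If $\|x_\nu-x_\mu\|_k\le\varepsilon$ for $\nu,\mu\ge\nu_0$, then letting $\mu\to\infty$ in $a_k(i)|x_\nu(i)-x_\mu(i)|\le\varepsilon$ gives $\|x_\nu-x\|_k\le\varepsilon$; thus $x\in E$ and $x_\nu\to x$. Also $\|\delta_i\|_k=a_k(i)<\infty$. Parts (a) and (b) are read off from the definition of $\|\cdot\|_k$, and (c) follows from $a_k|xy|\le C\,(a_l|x|)(a_l|y|)$.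
\end{proof}

Condition (M) cannot be dropped. For $I=\mathbb N$ and $a_k(n)=e^{-n}$ for all $k$, the sequence $w=(e^n)_n$ lies in $E$, but $w*w\ge2w^2$ does not.

Solidity turns pointwise estimates into estimates in $E$: if $|y_\nu|\le u_\nu$ and $u_\nu\to0$ in $E$, then $y_\nu\to0$ in $E$. So Taylor's formula, applied in each coordinate, will prove smoothness of $x\mapsto\varphi\circ x$ once the derivatives of $\varphi$ are dominated by something that acts well on $E$. We need two kinds of $\varphi$: functions with bounded derivatives, for the group law, and $\sinh$, for the exponential map. The following notion covers both. A nondecreasing function $\psi:[0,\infty)\to[0,\infty)$ is \emph{admissible} if for every $k$ there is $m$ such that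
\begin{equation}\label{eq:adm}
\sup\big\{\|\psi(|x|)\|_k:\ x\in E,\ \|x\|_m\le R\big\}<\infty\quad\text{for every }R>0 .
\end{equation}
In particular $\psi(|x|)\in E$ for all $x\in E$. The function $\psi=0$ is always admissible, and it is the only one needed for Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:super}
Let $\psi$ be admissible, and let $\varphi\in C^\infty(\mathbb R)$ satisfy $\varphi(0)=0$ and
\[
|\varphi^{(j)}(y)|\le c_j\big(1+\psi(|y|)\big)\qquad(y\in\mathbb R,\ j\ge1)
\]
with constants $c_j$. Then $\Phi(x)=\varphi\circ x$ defines a smooth map $\Phi:E\to E$, and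
\[
d^j\Phi(x)(h_1,\dots,h_j)=\varphi^{(j)}(x)\,h_1\cdots h_j .
\]
\end{lemma}

\begin{proof}
For $z\in E$ write $\mu(z)=1+\psi(|z|)$. This function need not lie in $E$, but it multiplies $E$ into $E$, since $u\mu(z)=u+u\,\psi(|z|)$. Given $k$, take $l,C$ from (M), take $m$ belonging to $l$ in \eqref{eq:adm}, and let $N(R)$ be the corresponding supremum. Then
\[
\|u\,\mu(z)\|_k\le\|u\|_k+CN(R)\|u\|_l\qquad\text{if }\|z\|_m\le R .
\]
Consequently, if $u_\nu\to0$ and $(z_\nu)$ converges in $E$, then $u_\nu\,\mu(z_\nu)\to0$.

Put $P_j(x;h_1,\dots,h_j)=\varphi^{(j)}(x)h_1\cdots h_j$ for $j\ge0$, so that $P_0=\Phi$. We have $|P_j(x;h)|\le c_j|h_1\cdots h_j|\mu(x)$ for $j\ge1$, and $|P_0(x)|\le c_1|x|\mu(x)$ by the mean value theorem, $\varphi(0)=0$ and monotonicity of $\psi$. So all $P_j$ take values in $E$.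

\emph{Continuity.} Let $(x',h')$ run through a sequence converging to $(x,h)$ in $E\times E^j$, and put $z=|x|+|x'|$, which converges to $2|x|$. Every number between $x(i)$ and $x'(i)$ has absolute value at most $z(i)$, so for $j\ge1$ the mean value theorem gives
\[
|P_j(x';h')-P_j(x;h)|\le\Big(c_{j+1}|x'-x|\,|h_1\cdots h_j|+c_j|h_1'\cdots h_j'-h_1\cdots h_j|\Big)\mu(z),
\]
and $|P_0(x')-P_0(x)|\le c_1|x'-x|\mu(z)$. The factors in front of $\mu(z)$ tend to $0$ in $E$ by Lemma~\ref{lem:E}(c). Hence the right sides tend to $0$, and $P_j$ is continuous.

\emph{Differentiability.} Let $j\ge0$, $h\in E$ and $0<|t|\le1$. Taylor's formula of order two for $t\mapsto\varphi^{(j)}(x(i)+th(i))$ gives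
\begin{multline*}
\Big|\tfrac1t\big(P_j(x+th;h_1,\dots,h_j)-P_j(x;h_1,\dots,h_j)\big)-P_{j+1}(x;h_1,\dots,h_j,h)\Big|\\
\le\tfrac{|t|}2\,c_{j+2}\,h^2|h_1\cdots h_j|\,\mu(|x|+|h|).
\end{multline*}
The right side is $|t|$ times a fixed element of $E$, so it tends to $0$ with $t$. By induction $d^j\Phi=P_j$ for all $j$.
\end{proof}

\begin{lemma}\label{lem:bounded}
The functions $s(x)=\sqrt{1+x^2}-1$ and $\operatorname{arsinh}x$ vanish at $0$ and all their derivatives of order $j\ge1$ are bounded. Hence $w\mapsto s(w)$ and $w\mapsto\operatorname{arsinh}w$ are smooth maps $E\to E$.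
\end{lemma}

\begin{proof}
A function $p(x)(1+x^2)^{-m/2}$ with $p$ a polynomial of degree at most $m$ is bounded. Its derivative is $\big(p'(x)(1+x^2)-mx\,p(x)\big)(1+x^2)^{-(m+2)/2}$, which has the same form with $m+2$ in place of $m$. Both $s'(x)=x(1+x^2)^{-1/2}$ and $\operatorname{arsinh}'(x)=(1+x^2)^{-1/2}$ have this form with $m=1$. Apply Lemma~\ref{lem:super} with $\psi=0$.
\end{proof}

We record two elementary facts about $\sinh$. Since $\cosh y-\sinh|y|=e^{-|y|}\le1$,
\begin{equation}\label{eq:cosh}
|\sinh^{(j)}y|\le\cosh y\le1+\sinh|y|\qquad(y\in\mathbb R,\ j\ge0).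
\end{equation}
Since $\sinh$ is convex on $[0,\infty)$ and vanishes at $0$,
\begin{equation}\label{eq:convex}
\frac{\sinh y}{y}\le\frac{\sinh y_0}{y_0}\qquad(0<y\le y_0).
\end{equation}

\section{The group $G_A$ and its one-parameter subgroups}\label{sec:group}

\begin{proposition}\label{prop:group}
$G_A=(E,*)$ is an abelian Fr\'echet--Lie group with global chart $\mathrm{id}$, unit $0$, inverse $w\mapsto-w$ and Lie algebra $E$ with zero bracket. The differential of left translation is
\begin{equation}\label{eq:left}
T_0\lambda_w\,h=\sqrt{1+w^2}\;h .
\end{equation}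
\end{proposition}

\begin{proof}
By \eqref{eq:law2}, Lemma~\ref{lem:bounded} and Lemma~\ref{lem:E}(c), $*$ maps $E\times E$ smoothly to $E$, and $w\mapsto-w$ is continuous and linear. The group axioms hold because $*$ is the law \eqref{eq:diamond} in each coordinate. Differentiating \eqref{eq:law2} in $v$ at $v=0$ gives $h+w\,s'(0)h+s(w)h=(1+s(w))h$, since $s'(0)=0$; this is \eqref{eq:left}. The left-invariant field with value $X$ at $0$ is thus $w\mapsto X+s(w)X$. Its differential at $0$ is $h\mapsto s'(0)hX=0$, so the bracket of two such fields vanishes at $0$.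
\end{proof}

\begin{proposition}\label{prop:log}
The map $\operatorname{arsinh}:G_A\to(E,+)$ is a smooth injective homomorphism, its differential at every point is a topological isomorphism of $E$, and its image is $D=\{X\in E:\sinh X\in E\}$. The set $D$ is a linear subspace, and $Y\in D$ whenever $|Y|\le|X|$ with $X\in D$.
\end{proposition}

\begin{proof}
The map is smooth by Lemma~\ref{lem:bounded}, and it is an injective homomorphism by \eqref{eq:diamond}. By Lemma~\ref{lem:super} its differential at $w$ is multiplication by the bounded function $(1+w^2)^{-1/2}$; the inverse $h\mapsto\sqrt{1+w^2}\,h=h+s(w)h$ is continuous by Lemma~\ref{lem:E}(c). An element $X\in E$ equals $\operatorname{arsinh}w$ with $w\in E$ exactly when $\sinh X\in E$, so the image is $D$. As the image of a homomorphism, $D$ is an additive subgroup. If $|Y|\le|X|$ then $|\sinh Y|\le|\sinh X|$, so the last claim follows from solidity of $E$. For $X\in D$ and $t\in\mathbb R$ choose an integer $m\ge|t|$; then $mX\in D$ and $|tX|\le|mX|$, so $tX\in D$.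
\end{proof}

One-parameter subgroups can be computed coordinate by coordinate, because evaluations are continuous. This determines the only candidate, $\sinh(tX)$, under very weak hypotheses; the question is then whether the candidate stays in $E$.

\begin{proposition}\label{prop:one}
Let $X\in E$.
\begin{itemize}
\item[(a)] Let $\gamma:(-r,r)\to G_A$ satisfy $\gamma(t+t')=\gamma(t)*\gamma(t')$ whenever $t,t',t+t'\in(-r,r)$, and suppose that for each $i$ the function $t\mapsto\gamma(t)(i)$ is differentiable at $0$ with derivative $X(i)$. Then $\gamma(t)=\sinh(tX)$ for $|t|<r$, and $X\in D$.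
\item[(b)] If $X\in D$, then $t\mapsto\sinh(tX)$ is a one-parameter subgroup of $G_A$ with velocity $X$.
\end{itemize}
The hypothesis on coordinates in \emph{(a)} holds if $\gamma$ is differentiable at $0$ with $\gamma'(0)=X$. Hence $D$ is the set of velocities of one-parameter subgroups, and for $X\in D$ the subgroup with velocity $X$ is unique.
\end{proposition}

\begin{proof}
(a) Fix $i$ and put $c(t)=\operatorname{arsinh}\gamma(t)(i)$. Then $c(t+t')=c(t)+c(t')$ where defined, so $c(0)=0$, $\gamma(0)(i)=0$, and $c'(0)=\operatorname{arsinh}'(0)X(i)=X(i)$. For $0<|t|<r$ and $m\in\mathbb N$ all multiples $jt/m$, $0\le j\le m$, lie in $(-r,r)$, so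
\[
c(t)=m\,c(t/m)=t\,\frac{c(t/m)}{t/m}\longrightarrow tX(i)\qquad(m\to\infty).
\]
Thus $\gamma(t)=\sinh(tX)$. For $t=r/2$ this says $\frac r2X\in D$, and $X\in D$ by linearity of $D$.

(b) By Proposition~\ref{prop:log}, $tX$ and $t|X|$ lie in $D$ for all $t$. Put $c_j(t)=X^j\sinh^{(j)}(tX)$ for $j\ge0$, and fix $T>0$. For $j\ge1$ and $|t|\le T$, \eqref{eq:cosh} gives
\[
|c_j(t)|\le v_j:=|X|^j+|X|^j\sinh(T|X|)\in E ,
\]
so all $c_j$ take values in $E$. In each coordinate $c_{j+1}$ is the derivative of $c_j$, so Taylor's formula gives, for $t\ne t'$ in $(-T,T)$ and $j\ge0$,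
\[
\Big|\frac{c_j(t')-c_j(t)}{t'-t}-c_{j+1}(t)\Big|\le\tfrac12|t'-t|\,v_{j+2}.
\]
Hence $c_j'=c_{j+1}$ in $E$, and $c_0$ is smooth with $c_0'(0)=c_1(0)=X$. It is a homomorphism by \eqref{eq:diamond}.

The remaining claims follow from continuity of the evaluations and from (a) and (b).
\end{proof}

It remains to understand the size of $D$. The equality $D=E$ is a statement about each $X$ separately, whereas condition (iii) is a uniform estimate. Baire's theorem bridges the two, once $D$ is covered by countably many closed convex symmetric sets.

\begin{proposition}\label{prop:baire}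
If condition \emph{(iii)} of Theorem~\ref{thm:B} fails, then $D$ is meager in $E$, and in particular $D\ne E$.
\end{proposition}

\begin{proof}
Let (iii) fail for the index $k$. For $N\in\mathbb N$ put
\[
B_N=\{x\in E:\ a_k\sinh|x|\le N\}=\{x\in E:\ |x(i)|\le\operatorname{arsinh}(N/a_k(i))\text{ whenever }a_k(i)>0\}.
\]
The second description shows that $B_N$ is closed, convex and symmetric. If $X\in D$ then $\|\sinh X\|_k<\infty$, so $D\subset\bigcup_NB_N$.

Suppose that some $B_N$ has an interior point $x_0$. Then there are $l\ge k$ and $\varepsilon>0$ with $x_0+U\subset B_N$ for $U=\{\|x\|_l\le\varepsilon\}$. By symmetry $-x_0+U\subset B_N$, and $u=\frac12(x_0+u)+\frac12(-x_0+u)$ shows $U\subset B_N$. If $a_k(i)>0$ then $a_l(i)>0$, and $x=(\varepsilon/a_l(i))\delta_i$ has $\|x\|_l=\varepsilon$. So $x\in B_N$, that is, $a_k(i)\sinh(\varepsilon/a_l(i))\le N$. This is (iii) for $k$, a contradiction. Hence every $B_N$ is nowhere dense, $D$ is meager, and $D\ne E$ by Baire's theorem.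
\end{proof}

\section{Sequences of subexponential growth}\label{sec:A}

Recall that an operator $S$ between Banach spaces is \emph{nuclear} if $Sx=\sum_nf_n(x)y_n$ with continuous functionals $f_n$ and vectors $y_n$ such that $\sum_n\|f_n\|\,\|y_n\|<\infty$. A Fr\'echet space $E$ defined by increasing norms $\|\cdot\|_k$, with completions $\widehat E_k$, is \emph{nuclear} if for every $k$ there is $l\ge k$ such that the canonical map $\widehat E_l\to\widehat E_k$, the continuous extension of the identity, is nuclear.

\begin{proof}[Proof of Theorem~\ref{thm:A}]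
Take $I=\mathbb N$ and $a_k(n)=e^{-n/k}$. By Lemma~\ref{lem:E} and Proposition~\ref{prop:group}, $E$ is a Fr\'echet space and $G$ is an abelian Fr\'echet--Lie group with the stated chart and Lie algebra.

\emph{Nuclearity.} Fix $k$, let $l=k+1$ and $\theta=\frac1k-\frac1l>0$. The functional $f_n(x)=x_n$ satisfies $|f_n(x)|\le e^{n/l}\|x\|_l$, and $\|\delta_n\|_k=e^{-n/k}$. Since $\sum_ne^{n/l}e^{-n/k}=\sum_ne^{-n\theta}<\infty$, the formula $Sx=\sum_nf_n(x)\delta_n$ defines a nuclear operator $S:\widehat E_l\to\widehat E_k$. For $x\in E$,
\[
\Big\|x-\sum_{n\le N}x_n\delta_n\Big\|_k=\sup_{n>N}|x_n|e^{-n/k}\le e^{-N\theta}\|x\|_l\to0 ,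
\]
so $Sx=x$ on the dense subspace $E$, and $S$ is the canonical map.

\emph{The set of velocities.} By Propositions~\ref{prop:log} and~\ref{prop:one} it is the linear subspace $D$. Let $X\in D$ and $k\in\mathbb N$, and put $M=\|\sinh X\|_k$. From $e^y=2\sinh y+e^{-y}\le2\sinh y+1$ for $y\ge0$ we get $e^{|X_n|}\le(2M+1)e^{n/k}$, so $|X_n|\le n/k+\log(2M+1)$ and $\limsup_n|X_n|/n\le1/k$. As $k$ is arbitrary, $X_n/n\to0$. Conversely, if $X_n/n\to0$, then for each $k$ we have $|X_n|\le n/k$ for all large $n$, and for these $n$ we get $|\sinh X_n|e^{-n/k}\le\frac12$; hence $\sinh X\in E$.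

\emph{The vector $X=(n^2)_n$.} It lies in $E$ because $n^2e^{-n/k}$ is bounded for each $k$, and it does not lie in $D$ because $X_n/n=n$. By Proposition~\ref{prop:one}(a), no curve $\gamma$ as in the theorem exists. In particular $X$ is not the velocity of a one-parameter subgroup, and $G$ does not admit an exponential map.

\emph{Meagerness.} For all $k,l$ and $\varepsilon>0$ the sequence $e^{-n/k}\sinh(\varepsilon e^{n/l})$ is unbounded, because $\varepsilon e^{n/l}-n/k\to\infty$. So condition (iii) fails, and $D$ is meager by Proposition~\ref{prop:baire}.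
\end{proof}

\begin{remark}
Here $D$ is dense in $E$: it contains the finitely supported sequences, which are dense by the estimate in the nuclearity step. The sequence $n^2\delta_n$ of Section~\ref{sec:idea} shows that $X\mapsto\sinh X$, the exponential map on its domain $D$, is discontinuous at $0$ for the topology induced by $E$.
\end{remark}

\section{The criterion and regularity}\label{sec:B}

We return to general weights. To prove (iii)$\Rightarrow$(iv) we must show that $x\mapsto\sinh x$ is smooth on $E$, and by Lemma~\ref{lem:super} and \eqref{eq:cosh} it suffices that $\sinh$ be admissible. Condition (iii) bounds $\|\sinh|x|\|_k$ only on a small ball $\|x\|_l\le\varepsilon$, while admissibility asks for balls of every radius $R$. Condition (M) is used a second time to gain this: passing from $l$ to a larger index $m$ replaces $1/a_l$ by roughly its square root $1/a_m$, and this absorbs any factor $R$ where $a_m$ is small.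

\begin{lemma}\label{lem:sinh}
If condition \emph{(iii)} holds, then $\sinh$ is admissible, and $\mathrm{Sh}(x)=\sinh x$ defines a smooth map $\mathrm{Sh}:E\to E$ with $d\,\mathrm{Sh}(x)(h)=\cosh(x)\,h$.
\end{lemma}

\begin{proof}
Fix $k$. Take $l,\varepsilon$ from (iii) and a bound $N_0$ for $a_k\sinh(\varepsilon/a_l)$ on $\{a_k>0\}$. Take $m\ge l$ and $C>0$ from (M) with $a_l\le Ca_m^2$. Let $R>0$ and $y_0=CR/\varepsilon$. Let $a_k(i)>0$ and put $y=1/a_m(i)$, so that $a_k(i)\,y\le1$ and $y^2/C\le1/a_l(i)$.

If $y\ge y_0$, then $Ry=\varepsilon y_0y/C\le\varepsilon y^2/C\le\varepsilon/a_l(i)$, so $a_k(i)\sinh(Ry)\le N_0$.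

If $y<y_0$, then \eqref{eq:convex} gives $\sinh(Ry)\le(y/y_0)\sinh(Ry_0)$, so $a_k(i)\sinh(Ry)\le\sinh(Ry_0)/y_0$.

Now let $\|x\|_m\le R$. For $a_k(i)>0$ we have $|x(i)|\le R/a_m(i)=Ry$, hence
\[
\|\sinh|x|\|_k\le\max\{N_0,\ \sinh(Ry_0)/y_0\}.
\]
The index $m$ does not depend on $R$, so this is \eqref{eq:adm}. By \eqref{eq:cosh}, Lemma~\ref{lem:super} applies with $\varphi=\psi=\sinh$ and $c_j=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The statements on the group structure, on $D$ and on $\operatorname{arsinh}$ are Propositions~\ref{prop:group}, \ref{prop:log} and~\ref{prop:one}. The implication (i)$\Rightarrow$(ii) holds by definition. Proposition~\ref{prop:baire} gives (ii)$\Rightarrow$(iii), and it gives meagerness of $D$ once the equivalence is proved. It remains to show (iii)$\Rightarrow$(iv)$\Rightarrow$(i).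

Let $\xi\in C^\infty([0,1],E)$. By \eqref{eq:left}, a smooth curve $\eta:[0,1]\to E$ with $\eta(0)=0$ has left logarithmic derivative $\xi$ if and only if $\eta'=\sqrt{1+\eta^2}\,\xi$. In the coordinate $i$ this reads $(\operatorname{arsinh}\eta(t)(i))'=\xi(t)(i)$, so necessarily
\begin{equation}\label{eq:evol}
\eta(t)=\sinh\Big(\int_0^t\xi\Big).
\end{equation}
Thus $\eta$ is unique whenever it exists.

(iii)$\Rightarrow$(iv). Let $g(t)=\int_0^t\xi$, a smooth curve in $E$ with $g'=\xi$. By Lemma~\ref{lem:sinh} and the chain rule, $\eta=\mathrm{Sh}\circ g$ is smooth, $\eta(0)=0$, and $\eta'=\cosh(g)\,\xi=\sqrt{1+\eta^2}\,\xi$. So $\eta_\xi=\eta$ exists. The map $\xi\mapsto\int_0^1\xi$ is linear and continuous, since $\|\int_0^1\xi\|_k\le\sup_t\|\xi(t)\|_k$, and $\xi\mapsto\eta_\xi(1)$ is this map followed by $\mathrm{Sh}$. Hence it is smooth, and $G_A$ is regular.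

(iv)$\Rightarrow$(i). For $X\in E$ let $\xi_X$ be the constant curve with value $X$. By \eqref{eq:evol}, $\eta_{\xi_X}(1)=\sinh X$, so $X\in D$. By Proposition~\ref{prop:one}, $\gamma_X(t)=\sinh(tX)$ is the one-parameter subgroup with velocity $X$, and $\exp(X)=\sinh X=\eta_{\xi_X}(1)$. This is the composition of the continuous linear map $X\mapsto\xi_X$ with the smooth map $\xi\mapsto\eta_\xi(1)$, so $\exp$ is smooth.
\end{proof}

\section{Examples: condition (iii) and local $m$-convexity}\label{sec:examples}

\begin{example}\label{ex:below}
Suppose that each $a_k$ is bounded below by some $b_k>0$ on $\{a_k>0\}$. Then (M) holds with $l=k$, $C=1/b_k$, and (iii) holds with $l=k$, $\varepsilon=1$: by \eqref{eq:convex} with $y=1/a_k(i)$ and $y_0=1/b_k$, we have $a_k(i)\sinh(1/a_k(i))\le b_k\sinh(1/b_k)$. This covers $\ell^\infty(I)$ ($a_k=1$), the space $\mathbb R^{\mathbb N}$ of all sequences ($a_k$ the indicator function of $\{1,\dots,k\}$), and the rapidly decreasing sequences ($a_k(n)=n^k$). It also covers every family with $a_k=a$ independent of $k$, for which $E$ is a Banach space: there $a>0$, and (M)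 says $a\ge1/C$.
\end{example}

A topological algebra is \emph{locally $m$-convex} if its topology is defined by a family of seminorms $p$ that are submultiplicative, $p(xy)\le p(x)p(y)$. In Example~\ref{ex:below} the seminorms $b_k^{-1}\|\cdot\|_k$ are submultiplicative by Lemma~\ref{lem:E}(c). In general, if the algebra $E$ is locally $m$-convex then (iii) holds: for $X\in E$ we have $\sum_jp(X^{2j+1})/(2j+1)!\le\sinh p(X)$, so the series $\sum_jX^{2j+1}/(2j+1)!$ converges in $E$, its sum is $\sinh X$ by continuity of evaluations, and (ii) holds. The converse is false, so condition (iii) is strictly weaker than local $m$-convexity.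

\begin{example}\label{ex:tower}
Let $\tau_m=1$ for $m\le0$ and $\tau_{m+1}=e^{\tau_m}$ for $m\ge0$. Let $I=\mathbb N$ and $a_k(n)=1/\tau_{n-k}$; these weights are positive and increase with $k$ because $\tau$ is nondecreasing. Put $l=k+1$ and $m=n-k$, so that $a_k(n)=1/\tau_m$ and $a_l(n)=1/\tau_{m-1}$. Condition (M) holds with $C=2$: for $m\ge1$ we have $\tau_{m-1}^2\le2e^{\tau_{m-1}}=2\tau_m$, and for $m\le0$ the inequality reads $1\le2$. Condition (iii) holds with $\varepsilon=1$: the quantity $\sinh(\tau_{m-1})/\tau_m$ is at most $\frac12$ for $m\ge1$ and equals $\sinh1$ for $m\le0$. So $G_A$ is regular.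

The algebra $E$ is not locally $m$-convex. Otherwise, since a maximum of finitely many submultiplicative seminorms is submultiplicative, there would be a submultiplicative seminorm $p$ on $E$ and $c>0$ with $\|\cdot\|_1\le c\,p$. Then $a_1(n)|x_n|^j\le\|x^j\|_1\le c\,p(x)^j$ for all $j$. Taking $j$-th roots and letting $j\to\infty$ gives $|x_n|\le p(x)$ for all $n$, so every $x\in E$ would be bounded. But $x_n=\tau_{\lfloor n/2\rfloor}$ is unbounded and lies in $E$, since $a_k(n)x_n=\tau_{\lfloor n/2\rfloor}/\tau_{n-k}\le1$ for $n\ge2k$.
\end{example}

\begin{thebibliography}{1}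

\bibitem{Pestov}
Vladimir Pestov, \emph{Topological groups: where to from here?}, arXiv:math/9910144 (1999).

\end{thebibliography}
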